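\title{Symbolic extensions of amenable group actions:\\ every affine superenvelope is realized}

\begin{abstract}
Let an infinite countable amenable group $G$ act on a compact metric space $X$ with finite topological entropy. We prove that a bounded function on the set of invariant measures is the extension entropy function of a symbolic extension of $X$ if and only if it is an affine superenvelope of the entropy structure of $X$. This answers a question posed by Downarowicz and Zhang. Their theorem on quasi-symbolic extensions reduces the problem to the statement that every zero-dimensional action of entropy zero has a symbolic extension of entropy zero, and we prove this statement for all infinite countable amenable groups. The countably many symbolic factors of the action are written one after another into a single binary array. The array is organized by partitions of $G$ into finite cells whose sizes, but not whose shapes, are controlled; a minimal-cut grouping of the cells and an integral flow move the information to the cells where there is room for it.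
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $G$ is an infinite countable discrete amenable group with unit $1$, and $(F_n)$ is a F\o lner sequence: the $F_n$ are nonempty finite subsets of $G$ with $|kF_n\triangle F_n|/|F_n|\to0$ for every $k\in G$. A \emph{system} is a nonempty compact metrizable space $X$ on which $G$ acts by homeomorphisms. A \emph{factor map} is a continuous equivariant surjection $\pi:Y\to X$ between systems; then $Y$ is an \emph{extension} of $X$. We write $\mathcal M(X,G)$ for the nonempty compact convex set of invariant Borel probability measures with the weak* topology, $h(\mu)=h_\mu(X,G)$ for the entropy of $\mu$, and $h_{\mathrm{top}}(X)$ for the topological entropy.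

\subsection{Symbolic extensions}

For a finite alphabet $\Lambda$ the group acts on $\Lambda^G$ by $(gx)(h)=x(hg)$. (The substitution $h\mapsto h^{-1}$ conjugates this action to the action $(gx)(h)=x(g^{-1}h)$.) A \emph{subshift} is a nonempty closed invariant subset of $\Lambda^G$. A \emph{symbolic extension} of $X$ is a factor map $\pi:Y\to X$ from a subshift $Y$. It is a lossless digital record of the system: every point of $X$ is described by an array over a finite alphabet, and the point can be read from the array to any given precision by looking at finitely many entries. The cost of the record is measured by the \emph{extension entropy function}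
\[
h^\pi(\mu)=\sup\{h_\nu(Y,G):\ \nu\in\mathcal M(Y,G),\ \pi_*\nu=\mu\},\qquad\mu\in\mathcal M(X,G).
\]
We use the same formula for an arbitrary factor map $\pi$. Entropy does not increase under factor maps, so $h^\pi\ge h$. Which functions occur as $h^\pi$? A finite alphabet has to hold the behavior of $X$ at all scales at once, so the answer has to take into account at which scales the entropy of each measure appears.

\subsection{Entropy structure and superenvelopes}

Let $h_{\mathrm{top}}(X)<\infty$. For a finite open cover $\mathcal U$ of $X$ and a finite set $F\subset G$ put $\mathcal U^F=\bigvee_{g\in F}g^{-1}\mathcal U$, and for $\mu\in\mathcal M(X,G)$ let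
\[
h_\mu(G,\mathcal U)=\lim_{n\to\infty}\frac1{|F_n|}\inf\{H_\mu(\mathcal P):\ \mathcal P\text{ a finite Borel partition refining }\mathcal U^{F_n}\},
\]
where $H_\mu(\mathcal P)=-\sum_{A\in\mathcal P}\mu(A)\log\mu(A)$. This is the part of the entropy of $\mu$ that is visible at the resolution of $\mathcal U$. Fix finite open covers $\mathcal U_k$ ($k\ge1$) such that $\mathcal U_{k+1}$ refines $\mathcal U_k$ and $\operatorname{diam}(\mathcal U_k)\to0$, and put $h_k(\mu)=h_\mu(G,\mathcal U_k)$. The sequence $(h_k)$ is nondecreasing and converges pointwise to $h$. Two nondecreasing sequences $(h_k)$, $(g_k)$ of functions on $\mathcal M(X,G)$ are \emph{uniformly equivalent} if for every $k$ and $\varepsilon>0$ there is $l$ with $g_l>h_k-\varepsilon$ and $h_l>g_k-\varepsilon$ everywhere. An \emph{entropy structure} of $X$ is any sequence uniformly equivalent to the sequence $(h_k)$ above. The equivalence class depends neither on the covers nor on the F\o lner sequence. We use these facts without proof.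

For $f:\mathcal M(X,G)\to\mathbb R$ let $\widetilde f$ be the upper semicontinuous envelope of $f$, the smallest upper semicontinuous function $\ge f$. Explicitly, $\widetilde f(\mu)$ is the infimum, over the neighborhoods $V$ of $\mu$, of $\sup_Vf$; the value $+\infty$ may occur. A function $E:\mathcal M(X,G)\to[0,\infty)$ is a \emph{superenvelope} of an entropy structure $\mathcal H=(h_k)$ if
\[
E\ge h\qquad\text{and}\qquad\lim_{k\to\infty}\widetilde{(E-h_k)}=E-h\quad\text{pointwise},
\]
and it is an \emph{affine} superenvelope if it is also an affine function on the convex set $\mathcal M(X,G)$. Think of $E(\mu)$ as a budget. Then $E-h_k$ is what remains of the budget after the scales up to $k$ have been paid for, and the condition says that, in the limit of fine scales, the measures near $\mu$ have no more left than $\mu$ itself.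

\begin{remark}\label{rem:class}
Let $(g_k)$ be uniformly equivalent to the sequence $h_k(\mu)=h_\mu(G,\mathcal U_k)$. From $g_k<h_l+\varepsilon\le h+\varepsilon$ and $g_l>h_k-\varepsilon$ we get $g_k\le h$ and $g_k\to h$. If $g_l>h_k-\varepsilon$, then $E-h\le\widetilde{(E-g_m)}\le\widetilde{(E-h_k)}+\varepsilon$ and $h-g_m\le h-h_k+\varepsilon$ for all $m\ge l$, and the same holds with the two sequences exchanged. Hence the superenvelopes, and the property that the sequence converges to $h$ uniformly, depend only on the uniform equivalence class.
\end{remark}

It is known that $h^\pi$ is an affine superenvelope of the entropy structure of $X$ for every symbolic extension $\pi$; we use this without proof. The converse is posed as an open question by Downarowicz and Zhang in \cite{DZsurvey}.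

\medskip
\noindent\textbf{Question.} \emph{Let $h_{\mathrm{top}}(X)<\infty$. Is every bounded affine superenvelope of the entropy structure of $X$ equal to $h^\pi$ for some symbolic extension $\pi:Y\to X$?}
\medskip

Two simple cases show what the question asks.

\begin{example}[subshifts]\label{ex:subshift}
If $\mathcal U$ is a partition into clopen sets, the infimum in the definition of $h_\mu(G,\mathcal U)$ is attained at $\mathcal P=\mathcal U^{F_n}$, so $h_\mu(G,\mathcal U)=\lim H_\mu(\mathcal U^{F_n})/|F_n|$. Let $X$ be a subshift, $\mathcal P$ the partition by the symbol at $1$, and $\mathcal U_k=\mathcal P^{K_k}$ with finite sets $1\in K_1\subseteq K_2\subseteq\cdots$ exhausting $G$. Then $\mathcal U_k^{F_n}=\mathcal P^{K_kF_n}$ and $|K_kF_n\setminus F_n|/|F_n|\to0$, so every $h_k(\mu)$ equals $\lim H_\mu(\mathcal P^{F_n})/|F_n|$, and $h_k=h$ for all $k$: all entropy is visible at the first scale. The superenvelopes are the functions $E$ for which $E-h$ is nonnegative and upper semicontinuous. The function $E=h$ is realized by the identity map. The function $E=h+\log m$ is realized by the projection $X\times\{1,\dots,m\}^G\to X$, the supremum being attained at the product of $\mu$ with the uniform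 Bernoulli measure.
\end{example}

\begin{example}[entropy zero]\label{ex:zero}
If $h_{\mathrm{top}}(X)=0$, then $h=h_k=0$, and the superenvelopes are the nonnegative upper semicontinuous functions. The smallest one is $E=0$, which is affine. By the variational principle $h_{\mathrm{top}}(Y)=\sup_\mu h^\pi(\mu)$, so $h^\pi=0$ if and only if $h_{\mathrm{top}}(Y)=0$. For $E=0$ the question therefore asks whether $X$ has a symbolic extension of entropy zero.
\end{example}

\subsection{Results}

The answer to the question is yes.

\begin{theorem}\label{thm:main}
Let $G$ be an infinite countable amenable group and let $(X,G)$ be a system with finite topological entropy and entropy structure $\mathcal H$. A bounded function $E$ on $\mathcal M(X,G)$ equals $h^\pi$ for some symbolic extension $\pi:Y\to X$ if and only if $E$ is an affine superenvelope of $\mathcal H$.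
\end{theorem}

By Example~\ref{ex:zero}, the next theorem is a special case of Theorem~\ref{thm:main}. It is also all that has to be proved: in Section~\ref{sec:reduction} we deduce Theorem~\ref{thm:main} from it and from a theorem of Downarowicz and Zhang \cite{DZ}.

\begin{theorem}\label{thm:A}
Let $G$ be an infinite countable amenable group acting on a nonempty zero-dimensional compact metrizable space $X$ with topological entropy $0$. Then $(X,G)$ has a symbolic extension of topological entropy $0$.
\end{theorem}

A system is \emph{free} if $gx\ne x$ for all points $x$ and all $g\ne1$. An extension $\pi:Y\to X$ is \emph{principal} if $h_\nu=h_{\pi_*\nu}$ for all $\nu\in\mathcal M(Y,G)$.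

\begin{corollary}\label{cor:all}
Let $G$ be an infinite countable amenable group and let $(X,G)$ be a system with finite topological entropy and entropy structure $\mathcal H=(h_k)$.
\begin{enumerate}
\item[(1)] The functions $h^\pi$, over all symbolic extensions $\pi$, are exactly the (real-valued) affine superenvelopes of $\mathcal H$; boundedness is automatic. Each of them is realized with $Y$ a free subshift.
\item[(2)] $X$ has a symbolic extension if and only if $\mathcal H$ has an affine superenvelope, and then $\inf_Yh_{\mathrm{top}}(Y)=\inf_E\sup_\mu E(\mu)$, where $Y$ ranges over the symbolic extensions of $X$ and $E$ over the affine superenvelopes.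
\item[(3)] $X$ has a principal symbolic extension if and only if $h_k\to h$ uniformly on $\mathcal M(X,G)$.
\item[(4)] Every zero-entropy action of $G$ on a nonempty compact metric space has a zero-entropy symbolic extension.
\end{enumerate}
\end{corollary}

The proof of Theorem~\ref{thm:A} occupies Sections~\ref{sec:odometer}--\ref{sec:proofA}. Apart from standard facts it uses only the zero-entropy tilings of \cite{DHZ}; neither the comparison property nor residual finiteness is used. Section~\ref{sec:odometer} carries out the construction for the dyadic odometer and names the three steps that need an argument for a general group. The corollary is proved in Section~\ref{sec:cor}.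

\section{Entropy facts and local rules}\label{sec:prelim}

\subsection{Entropy}

For a system $Y$, a measure $\nu\in\mathcal M(Y,G)$ and a finite Borel partition $\mathcal P$, put $h_\nu(\mathcal P)=\lim H_\nu(\mathcal P^{F_n})/|F_n|$; the entropy $h_\nu$ is the supremum of these numbers over $\mathcal P$. The topological entropy is the supremum over finite open covers $\mathcal U$ of $\lim|F_n|^{-1}\log N(\mathcal U^{F_n})$, where $N$ is the least cardinality of a subcover. We use the following standard facts.
\begin{enumerate}
\item[(E1)] (Ornstein--Weiss lemma.) If $f\ge0$ is a function on the finite subsets of $G$ that is monotone, subadditive and invariant under right translations, then $f(F_n)/|F_n|$ converges, and the limit is the same for all F\o lner sequences. In particular, for a subshift $Z$,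
\[
h_{\mathrm{top}}(Z)=\lim\frac1{|F_n|}\log\#Z|_{F_n}\quad\text{along every F\o lner sequence,}
\]
where $Z|_F=\{z|_F:z\in Z\}$. Here we use that $(gz)(1)=z(g)$, so that for the partition $\mathcal P$ by the symbol at $1$ the element of $\mathcal P^F$ containing $z$ is determined by $z|_F$.
\item[(E2)] (Variational principle.) $h_{\mathrm{top}}(Y)=\sup_{\nu\in\mathcal M(Y,G)}h_\nu$.
\item[(E3)] Let $\nu$ be an invariant measure. If $\nu_1$ is a factor of $\nu$, then $h_{\nu_1}\le h_\nu$. If two factors $\nu_1,\nu_2$ together generate the $\sigma$-algebra, then $h_\nu\le h_{\nu_1}+h_{\nu_2}$. If an increasing sequence of factors $\nu_n$ generates the $\sigma$-algebra, then $h_\nu=\lim h_{\nu_n}$.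
\item[(E4)] The factor generated by a finite partition $\mathcal P$ and its translates has entropy at most $H_\nu(\mathcal P)$.
\item[(E5)] A factor map $\pi:Y\to X$ induces a surjection $\pi_*:\mathcal M(Y,G)\to\mathcal M(X,G)$.
\item[(E6)] The function $\nu\mapsto h_\nu$ is affine.
\end{enumerate}
It follows that \emph{subsystems, factors, countable products and inverse limits of zero-entropy systems have entropy zero}. By (E2) it suffices to look at one invariant measure at a time. For subsystems there is nothing more to say; for factors use (E5) and the first part of (E3); for products of two systems use the second part; for countable products and inverse limits use the third part.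

\subsection{Local rules}\label{sub:local}

Let $A,A'$ be finite alphabets and $\Sigma\subseteq A^G$ invariant. A map $\Phi:\Sigma\to A'^G$ is a \emph{local rule} if there are a finite set $B\subset G$ and a function $\varphi:A^B\to A'$ with $\Phi(a)(h)=\varphi\big((a(bh))_{b\in B}\big)$ for all $h\in G$. A local rule is continuous and equivariant. Conversely, an equivariant map whose value at the coordinate $1$ depends only on $a|_B$ is a local rule, since $\Phi(a)(h)=\Phi(ha)(1)$. A subset $P\subseteq G$ is identified with its indicator function; the action then reads $gP=Pg^{-1}$, and an assignment $z\mapsto P(z)$ is equivariant if $x\in P(gz)\iff xg\in P(z)$.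

We fix an enumeration of $G$. The action on arrays is by right translation of the index set. A procedure that refers to elements of $G$ only through left multiplications $x\mapsto kx$ and through quotients $xc^{-1}$ (and the positions of such quotients in the enumeration) commutes with right translations and is therefore equivariant. All decoders below are of this kind, so to see that they are local rules we only have to bound the region that they read.

\subsection{Information on a sparse set}

Both entropy estimates in the proof have the same form: an array is determined by a zero-entropy parameter together with its entries on a set of small density.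

\begin{lemma}\label{lem:sparse}
Let $Z$ be a zero-entropy system, $A$ a finite alphabet and $\Omega\subseteq Z\times A^G$ a nonempty closed invariant set. Suppose that there are continuous equivariant maps $z\mapsto N_m(z)\subseteq G$ $(m\ge1)$ such that
\begin{enumerate}
\item[(a)] for every $m$: if $(z,a),(z,a')\in\Omega$ and $a=a'$ on $N_m(z)$, then $a=a'$;
\item[(b)] $\mu(\{z:1\in N_m(z)\})\to0$ as $m\to\infty$, for every $\mu\in\mathcal M(Z,G)$.
\end{enumerate}
Then $h_{\mathrm{top}}(\Omega)=0$.
\end{lemma}

\begin{proof}
Let $\nu\in\mathcal M(\Omega,G)$. For $(z,a)\in\Omega$ let $a_m\in(A\cup\{*\})^G$ be equal to $a$ on $N_m(z)$ and to $*$ elsewhere. The map $(z,a)\mapsto(z,a_m)$ is continuous, equivariant and, by (a), injective, hence a homeomorphism onto its image. So the factors $z$ and $a_m$ generate the Borel $\sigma$-algebra. The factor $a_m$ is generated by the partition according to $a_m(1)$. With $p_m=\nu(1\in N_m(z))$, facts (E3), (E2) and (E4) give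
\[
h_\nu\le0+H_\nu(a_m(1))\le-p_m\log p_m-(1-p_m)\log(1-p_m)+p_m\log|A|,
\]
and $p_m\to0$ by (b). Hence $h_\nu=0$, and (E2) completes the proof.
\end{proof}

\section{Reduction to entropy zero}\label{sec:reduction}

A \emph{topological joining} of systems $Y'$ and $T$ is a closed invariant subset of $Y'\times T$ that projects onto both factors. The following is the symbolic extension entropy theorem for quasi-symbolic extensions of \cite{DZ}, valid for all infinite countable amenable groups.

\begin{theorem}[Downarowicz--Zhang \cite{DZ}]\label{thm:DZ}
Let $(X,G)$ have finite topological entropy and let $E$ be a finite affine superenvelope of its entropy structure. Then there are a subshift $Y'$ over a finite alphabet, a zero-entropy tiling system $T$, a topological joining $\bar Y\subseteq Y'\times T$ and a factor map $\bar\pi:\bar Y\to X$ with $h^{\bar\pi}=E$.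
\end{theorem}

A tiling system is a countable joining of subshifts over finite alphabets. We use only that $T$ is zero-dimensional and $h_{\mathrm{top}}(T)=0$. The system $\bar Y$ has the right entropy function, and only the coordinate $T$ keeps it from being a subshift. Theorem~\ref{thm:A} replaces this coordinate by a symbolic one without adding entropy.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:A}]
The implication from left to right is the known result quoted in Section~\ref{sec:intro}. Conversely, let $E$ be a bounded affine superenvelope, and take $Y',T,\bar Y,\bar\pi$ from Theorem~\ref{thm:DZ}. By Theorem~\ref{thm:A} there are a subshift $Y''$ with $h_{\mathrm{top}}(Y'')=0$ and a factor map $\theta:Y''\to T$. Put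
\[
Y=\{(y',y'')\in Y'\times Y'':(y',\theta(y''))\in\bar Y\},\qquad\rho(y',y'')=(y',\theta(y'')),\qquad\pi=\bar\pi\circ\rho.
\]
The set $Y$ is closed and invariant, so it is a subshift over the product of the two alphabets. The map $\rho:Y\to\bar Y$ is continuous and equivariant, and it is onto because $\theta$ is onto. Thus $\pi$ is a symbolic extension of $X$.

Let $\nu\in\mathcal M(Y,G)$, let $\bar\nu=\rho_*\nu$, and let $\nu',\nu''$ be the projections of $\nu$ to $Y'$ and $Y''$. Since $\rho$ does not change the first coordinate, $\nu'$ is also the projection of $\bar\nu$ to $Y'$. By (E3) and (E2),
\[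
h_{\bar\nu}\le h_\nu\le h_{\nu'}+h_{\nu''}=h_{\nu'}\le h_{\bar\nu}.
\]
So $h_\nu=h_{\rho_*\nu}$ for all $\nu$. Since $\rho_*$ is onto by (E5), for every $\mu\in\mathcal M(X,G)$
\[
h^\pi(\mu)=\sup\{h_{\rho_*\nu}:\bar\pi_*\rho_*\nu=\mu\}=\sup\{h_{\bar\nu}:\bar\pi_*\bar\nu=\mu\}=h^{\bar\pi}(\mu)=E(\mu).\qedhere
\]
\end{proof}

\section{The odometer, and three difficulties}\label{sec:odometer}

A zero-dimensional system is an inverse limit of subshifts $X_1\leftarrow X_2\leftarrow\cdots$. To prove Theorem~\ref{thm:A} we must write a point of each $X_j$ into one array over a fixed alphabet. The natural plan is to use, at each stage, half of the positions that are still free.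

Let $G=\mathbb Z$ act on the dyadic integers $X=\mathbb Z_2$ by $g\cdot x=x+g$. This is the inverse limit of the finite systems $\mathbb Z/2^j\mathbb Z$, so it has entropy zero. It is not conjugate to a subshift: for a continuous equivariant map $\varphi:\mathbb Z_2\to\Lambda^{\mathbb Z}$ the function $x\mapsto\varphi(x)(0)$ depends only on $x\bmod2^j$ for some $j$, so $\varphi$ has finite image.

Write $a_x(h)=(x+h)\bmod2$. This array records $x\bmod2$, and it cuts $\mathbb Z$ into the pairs $\{h,h+1\}$ with $x+h$ even. In the first position of each pair we write one bit that tells whether $x+h$ is $0$ or $2$ modulo $4$, that is, whether the pair is the left or the right half of a block of length $4$. Each block of length $4$ has two free positions. In the first of them we write whether the block is the left or the right half of a block of length $8$, and so on. Formally, for $l\ge1$ let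
\[
P_l(x)=\{h:x+h\equiv-1\bmod2^{l-1}\},\qquad Q_l(x)=P_l(x)\setminus P_{l+1}(x),
\]
and for $h\in Q_l(x)$ let $b_x(h)$ be the binary digit of $x+h$ at the place $2^l$. For $x=0$:
\[
\begin{array}{c|cccccccccccccccc}
h&0&1&2&3&4&5&6&7&8&9&10&11&12&13&14&15\\\hline
l&1&2&1&3&1&2&1&4&1&2&1&3&1&2&1&5\\
b_0(h)&0&0&1&0&0&1&1&0&0&0&1&1&0&1&1&0
\end{array}
\]
Let $\widehat Y$ be the set of $(x,b)\in\mathbb Z_2\times\{0,1\}^{\mathbb Z}$ with $b=b_x$ on $\bigcup_lQ_l(x)$, and let $Y=\{(a_x,b):(x,b)\in\widehat Y\}$. Each condition ``$h\in Q_l(x)$ implies $b(h)=b_x(h)$'' is clopen, so $\widehat Y$ is closed and $Y$ is a subshift. A point of $Y$ determines $x$ recursively: $x\bmod2^l$ determines $Q_l(x)$, and the bit at the element $h$ of $Q_l(x)\cap[0,2^l)$ gives $x+h$, hence $x$, modulo $2^{l+1}$. Finally, $x\bmod2^{l+1}$ determines $a_x$ and the entries of $b$ outside $P_{l+1}(x)$, and an interval of length $N$ contains at most $N2^{-l}+1$ elements of $P_{l+1}(x)$. So $\#Y|_{[0,N)}\le2^{l+1}\cdot2^{N2^{-l}+1}$ and $h_{\mathrm{top}}(Y)\le2^{-l}\log2$ for every $l$.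

The position $h$ with $x+h=-1$, if there is one, lies in no $Q_l(x)$, and there $b$ is arbitrary. It cannot be filled continuously: the points $2^{l-1}-1$ and $2^{l-1}-1+2^l$ both tend to $-1$ as $l\to\infty$, and the bit $b_x(0)$ is $0$ for the first and $1$ for the second. In the general construction the unused positions are left free in the same way.

Three things came for free in this example.
\begin{enumerate}
\item[(I)] \emph{Large cells.} Cells of the next level were built from cells of the current level at a small cost per cell. In a general group we can still double the sizes of the cells cheaply (Section~\ref{sec:merge}), but we lose all control of their shapes.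
\item[(II)] \emph{Few patterns per cell.} A zero-entropy subshift has few patterns on a long interval, or on any sufficiently invariant set, so the pattern on such a cell can be written inside the cell. The cells produced in (I) need not be invariant at all. One could try to use a tiling by invariant tiles instead, but the decoder has to see the tiles, so the tiling has to be written into the array first. It is itself a point of a zero-entropy subshift, and writing it cheaply, tile by tile, asks for invariant tiles that the decoder already sees. Sections~\ref{sec:ground} and~\ref{sec:coding} break this circle by coding with cells of arbitrary shape.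
\item[(III)] \emph{No choice.} The bits $b_x(h)$ were functions of $x$. In (I) and (II) we shall only prove that suitable bits \emph{exist}, using Zorn's lemma, compactness and Hall's theorem. The set of all suitable arrays may have positive entropy. Section~\ref{sec:select} shows that it contains a zero-entropy subsystem that still lies over every point, because suitability is checked by a local rule.
\end{enumerate}

\section{Marked partitions}\label{sec:marked}

We need a way to record a partition of $G$ into uniformly bounded cells as an array over a finite alphabet. Each element records its position relative to a distinguished element of its cell.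

For a finite set $D\ni1$ let
\[
\mathbf P(D)=\{\sigma\in D^G:\ \sigma(\sigma(x)^{-1}x)=1\ \text{ for all }x\in G\}.
\]
This set is closed and invariant. For $\sigma\in\mathbf P(D)$ the map $x\mapsto\sigma(x)^{-1}x$ is idempotent. Its fibers are the \emph{cells} of $\sigma$, its value $c$ on a cell $C$ is the \emph{mark} of $C$, and $c\in C\subseteq Dc$. Conversely, a partition of $G$ into cells with marks $c\in C\subseteq Dc$ comes from the array $\sigma(x)=xc^{-1}$ ($x\in C$). We call $\sigma$ a \emph{marked partition}. An element $h$ is a mark if and only if $\sigma(h)=1$, and then its cell is $\{dh:d\in D,\ \sigma(dh)=d\}$. Cells have at most $|D|$ elements, two elements $x,y$ of one cell satisfy $yx^{-1}\in DD^{-1}$, and the cells of $g\sigma$ are the sets $Cg^{-1}$. We order a cell $C$ with mark $c$ by the position of $xc^{-1}$ in the enumeration of $G$. The \emph{rank} of $x\in C$ is its position in this order. Words such as ``first'' and ``least'' for elements of a cell refer to this order, which is preserved by the action.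

For finite sets $K,A\subset G$ put $\partial_KA=\{x\in A:Kx\not\subseteq A\}$, and call $A$ \emph{$(K,\varepsilon)$-invariant} if $|\partial_KA|\le\varepsilon|A|$. Note that $\partial_K(Ag)=(\partial_KA)g$.

\begin{proposition}\label{prop:tiling}
For every finite $K\subset G$ and $\varepsilon>0$ there are a finite set $D\ni1$ and a zero-entropy subshift $\mathbf T\subseteq\mathbf P(D)$ such that all cells of all elements of $\mathbf T$ are $(K,\varepsilon)$-invariant.
\end{proposition}

\begin{proof}
By \cite{DHZ}, for every $\varepsilon'>0$ there is a partition of $G$ into tiles $Sc$, with finitely many finite shapes $S\ni1$ satisfying $|KS\triangle S|<\varepsilon'|S|$, whose orbit closure has entropy zero. Here the tiling is coded as the array with value $S$ at $c$ if $Sc$ is a tile with center $c$, and with value $0$ elsewhere. Since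
\[
|\partial_KS|\le\sum_{k\in K}\#\{x\in S:kx\notin S\}=\sum_{k\in K}|kS\setminus S|\le|K|\,|KS\triangle S|,
\]
the shapes are $(K,\varepsilon)$-invariant when $|K|\varepsilon'\le\varepsilon$. Let $D$ be the union of the shapes. The condition that $x$ is covered by exactly one tile depends only on the array on $D^{-1}x$, so every element of the orbit closure is a tiling with the same shapes. Taking centers as marks, the map from tilings to $\mathbf P(D)$ is a local rule. Let $\mathbf T$ be the image of the orbit closure; it is a factor of a zero-entropy system.
\end{proof}

The next lemma converts counts inside cells into probabilities.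

\begin{lemma}[mass transport]\label{lem:mass}
Let $\nu$ be an invariant measure on a system $\Omega$, and let $\omega\mapsto\sigma_\omega\in\mathbf P(D)$ and $\omega\mapsto A_\omega\subseteq G$ be equivariant Borel maps. With $C_\omega$ the cell of $\sigma_\omega$ that contains $1$,
\[
\nu(1\in A_\omega)=\int\mathbf 1_{\{\sigma_\omega(1)=1\}}\,|A_\omega\cap C_\omega|\,d\nu(\omega).
\]
In particular, if all cells are $(K,\varepsilon)$-invariant, then for every $x\in G$ the event that $x$ lies in $\partial_KC$, for the cell $C$ containing $x$, has measure at most $\varepsilon$.
\end{lemma}

\begin{proof}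
For $d\in D$ let $\Omega_d=\{\omega:\sigma_\omega(1)=d,\ 1\in A_\omega\}$ and $\Omega_d'=\{\omega:\sigma_\omega(1)=1,\ \sigma_\omega(d)=d,\ d\in A_\omega\}$. If $\omega\in\Omega_d$ and $\omega'=d^{-1}\omega$, then $\sigma_{\omega'}(x)=\sigma_\omega(xd^{-1})$. Hence $\sigma_{\omega'}(1)=\sigma_\omega(\sigma_\omega(1)^{-1})=1$ and $\sigma_{\omega'}(d)=\sigma_\omega(1)=d$, and $d\in A_{\omega'}$ because $dd^{-1}\in A_\omega$. So $\omega'\in\Omega'_d$. If $\omega'\in\Omega_d'$ and $\omega=d\omega'$, then $\sigma_\omega(1)=\sigma_{\omega'}(d)=d$, and $1\in A_\omega$ because $d\in A_{\omega'}$. Thus $d^{-1}\Omega_d=\Omega'_d$ and $\nu(\Omega_d)=\nu(\Omega'_d)$. The sets $\Omega_d$ partition $\{1\in A_\omega\}$, and $\sum_d\mathbf 1_{\Omega_d'}$ is the integrand, because for $\sigma_\omega(1)=1$ the cell $C_\omega$ is $\{d:\sigma_\omega(d)=d\}$.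

For the last claim let $A_\omega$ be the union of the sets $\partial_KC$ over all cells. The formula, applied to $A_\omega$ and then to the constant set $G$, gives $\nu(1\in A_\omega)\le\varepsilon\int\mathbf 1_{\{\sigma_\omega(1)=1\}}|C_\omega|\,d\nu=\varepsilon$. Since $x\in A_\omega$ if and only if $1\in A_{x\omega}$, the same bound holds for $x$.
\end{proof}

\begin{lemma}[few patterns on invariant sets]\label{lem:patterns}
Let $Z\subseteq\Lambda^G$ be a zero-entropy subshift and $\varepsilon>0$. There are a finite nonempty set $K=K^{-1}$ and $\eta>0$ such that $\#Z|_F\le2^{\varepsilon|F|}$ for every nonempty finite $(K,\eta)$-invariant set $F$.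
\end{lemma}

\begin{proof}
Let $K_1\subseteq K_2\subseteq\cdots$ be finite nonempty symmetric sets exhausting $G$. If the lemma fails, there are $(K_n,1/n)$-invariant sets $F_n'$ with $\#Z|_{F_n'}>2^{\varepsilon|F_n'|}$. For $k\in K_n$ we have $|kF_n'\triangle F_n'|=2|kF_n'\setminus F_n'|\le2|\partial_{K_n}F_n'|\le2|F_n'|/n$. So $(F_n')$ is a F\o lner sequence, which contradicts (E1).
\end{proof}

\section{Zero-entropy selection}\label{sec:select}

This section deals with difficulty (III). Let $Z$ be a zero-dimensional system and $A$ a finite alphabet. A set $W\subseteq Z\times A^G$ is \emph{of finite type over $Z$} if there are a finite set $B\subset G$ and a clopen set $O\subseteq Z\times A^B$ with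
\[
W=\{(z,a):\ (hz,(a(bh))_{b\in B})\in O\ \text{ for all }h\in G\}.
\]
Such a set is closed and invariant. Enlarging $B$, we assume $1\in B=B^{-1}$. The requirement for a given $h$ is the \emph{constraint at $h$}, and $Bh$ is its \emph{window}.

Sets of finite type will arise as follows. Let $\tau:Z\to A_0^G$ be continuous and equivariant, with $A_0$ finite, let $O_0\subseteq A_0^B\times A^B$, and require that $\big((\tau(z)(bh))_{b\in B},(a(bh))_{b\in B}\big)\in O_0$ for all $h$. Since $\tau(z)(bh)=\tau(hz)(b)$, this is the set of finite type given by the clopen set $O=\{(\zeta,p):(\tau(\zeta)|_B,p)\in O_0\}$. In words: \emph{a local condition on $a$ and on continuous equivariant symbolic data of $z$ defines a set of finite type over $Z$.}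

\begin{lemma}[selection]\label{lem:select}
Let $Z$ be a zero-dimensional zero-entropy system and let $W\subseteq Z\times A^G$ be of finite type over $Z$ and project onto $Z$. Then there is a closed invariant set $W'\subseteq W$ that projects onto $Z$ and has $h_{\mathrm{top}}(W')=0$.
\end{lemma}

For example, let $Z$ be a point, $G=\mathbb Z$, and let $W$ be the set of $a\in\{0,1,2\}^{\mathbb Z}$ with $a(h+1)\ne a(h)$ for all $h$; take $B=\{-1,0,1\}$. Tile $\mathbb Z$ by intervals of length $N$. On a tile $[0,N-1]$ keep $a$ at $0,1,N-2,N-1$ and replace $a$ on $[2,N-3]$ by the lexicographically least proper coloring that fits. This can be done on all tiles at once, and the result is determined by the tiling and by four entries per tile. To reach entropy zero we repeat the step with longer tiles without destroying what has been achieved. This is possible because ``proper, and least on each tile'' is again a condition of finite type, over the space of tilings. Finite type is what permits the replacement; if $W$ were only closed and invariant, say a minimal subshift over a point, the only candidate would be $W'=W$.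

\begin{proof}
Fix an order of $A$. Put $Z_0=Z$ and $W_0=W$. Suppose that $Z_m=Z\times\mathbf T_1\times\dots\times\mathbf T_m$ and that $W_m\subseteq Z_m\times A^G$ is of finite type over $Z_m$, given by $B=B_m$ and $O=O_m$, and projects onto $Z_m$. Take $\mathbf T_{m+1}\subseteq\mathbf P(D)$ from Proposition~\ref{prop:tiling} with $(B^2,2^{-m-1})$-invariant cells. For a cell $C$ let $C^\circ=C\setminus\partial_{B^2}C=\{x\in C:B^2x\subseteq C\}$. A window $By$ meets $C^\circ$ if and only if $y\in BC^\circ$, and then $By\subseteq B^2C^\circ\subseteq C$. So
\begin{equation}\label{eq:window}
\text{a window that meets $C^\circ$ is contained in $C$.}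
\end{equation}
Given $(z,t,a)\in Z_m\times\mathbf T_{m+1}\times A^G$ and a cell $C$ of $t$, call a pattern $a'\in A^{C^\circ}$ \emph{admissible} if the array equal to $a'$ on $C^\circ$ and to $a$ elsewhere satisfies, together with $z$, the constraints of $W_m$ at all $y\in BC^\circ$. By \eqref{eq:window}, admissibility depends only on $z$, $C$ and $a|_{C\setminus C^\circ}$. Let $W_{m+1}$ be the set of $(z,t,a)$ such that $(z,a)\in W_m$ and, for each cell $C$ of $t$, the pattern $a|_{C^\circ}$ is the lexicographically least admissible pattern, for the order of the cell.

\emph{$W_{m+1}$ is of finite type over $Z_{m+1}$.} The constraint at $h$ consists of the constraint of $W_m$ at $h$ and, if $t(h)=1$, of the condition for the cell $C$ with mark $h$. Put $\zeta=hz$, $\tau=ht$, and $p(d)=a(dh)$ for $d\in D$. Then $t(h)=\tau(1)$ and $C=C_\tau h$ with $C_\tau=\{d\in D:\tau(d)=d\}$; moreover $C^\circ=C_\tau^\circ h$, and the order of $C$ corresponds to the enumeration order of $C_\tau$. The constraint of $W_m$ at $y=uh$, $u\in BC_\tau^\circ$, for a modified pattern $p'$ on $C_\tau$ reads $(u\zeta,(p'(bu))_{b\in B})\in O$, where $bu\in C_\tau$. There are finitely many $u$ and $p'$, and each such condition is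 clopen in $\zeta$. So the condition for $C$ is clopen in $(\zeta,\tau,p)$.

\emph{$W_{m+1}$ projects onto $Z_{m+1}$.} Given $(z,t)$, take $a$ with $(z,a)\in W_m$. Each $a|_{C^\circ}$ is admissible, so a least admissible pattern exists. Replace $a|_{C^\circ}$ by it, in all cells simultaneously. A constraint whose window meets no $C^\circ$ is unaffected. A constraint whose window meets $C^\circ$ has its window in $C$, where the only change is the replacement of $a|_{C^\circ}$ by an admissible pattern, so it holds. The entries on $C\setminus C^\circ$ are unchanged, so the admissible patterns are the same as before, and the new patterns are least.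

\emph{The limit.} Let $Z_\infty=Z\times\prod_i\mathbf T_i$, a zero-entropy system, and let $W_\infty$ be the set of $(z,(t_i),a)$ with $(z,t_1,\dots,t_m,a)\in W_m$ for all $m$. The fiber of $W_\infty$ over a point of $Z_\infty$ is the intersection of a decreasing sequence of nonempty compact subsets of $A^G$, so $W_\infty$ projects onto $Z_\infty$. For $m\ge1$ let $N_m$ be the complement of the union of the sets $C^\circ$ over the cells $C$ of $t_{m+1}$ (formed with $B_m$). It depends on $t_{m+1}$ by a local rule. In $W_\infty$ the pattern $a|_{C^\circ}$ is determined by the $Z_\infty$-coordinate and $a|_{C\setminus C^\circ}$, which gives condition (a) of Lemma~\ref{lem:sparse}. By Lemma~\ref{lem:mass}, the event $1\in N_m$ has measure at most $2^{-m-1}$, which gives (b). So $h_{\mathrm{top}}(W_\infty)=0$. Let $W'$ be the image of $W_\infty$ in $Z\times A^G$.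
\end{proof}

The tilings $t_i$ serve only to select the arrays. They are discarded in the last line of the proof, and no decoder will have to know them.

\section{Merging cells}\label{sec:merge}

This section deals with difficulty (I). Put $\ell(t)=\lceil\log_2(t+2)\rceil$. For $t\ge1$, using $\ln u\le u-1$ and $2/\ln2<3$,
\begin{equation}\label{eq:ell}
\ell(t)\le\log_2(2t+4)\le\log_2(6t)\le3+\tfrac2{\ln2}\ln\sqrt t\le3+3(\sqrt t-1)=3\sqrt t.
\end{equation}
The lemma below doubles the minimal size of the cells at a cost of $\ell(|C|)$ bits per cell. The cost depends on $|C|$ and not on $D$; this matters because $D$ grows much faster than the cells when the lemma is iterated.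

\begin{lemma}[merging]\label{lem:merge}
Let $D\ni1$ be finite. There are a finite set $D'\ni1$ and a local rule $\Phi$, defined on triples $(\sigma,P,b)$ with $\sigma\in\mathbf P(D)$, $P\subseteq G$, $b\in\{0,1\}^G$ and with values in $(D'\cup\{\mathrm{fail}\})^G$, with the following properties. Suppose that $|P\cap C|\ge\ell(|C|)$ for all cells $C$ of $\sigma$, and let $Q$ be the set that meets each cell $C$ in the first $\ell(|C|)$ elements of $P\cap C$.
\begin{enumerate}
\item[(a)] $\Phi(\sigma,P,b)$ depends on $b$ only through $b|_Q$.
\item[(b)] If $\Phi(\sigma,P,b)\in\mathbf P(D')$, then its cells are unions of cells of $\sigma$.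
\item[(c)] There is $b$ such that $\Phi(\sigma,P,b)\in\mathbf P(D')$ and each of its cells contains at least two cells of $\sigma$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $G$ is infinite, we can fix $s\in G\setminus D$. For a cell $C$ with mark $c$ we have $sc\notin Dc\supseteq C$, so $sc$ lies in another cell.

\emph{The decoder.} A cell $C$ with mark $c$ has $|C|+2$ possible \emph{codes}: ``root'', ``out'', or a rank in $\{1,\dots,|C|\}$. For each value of $|C|$ fix an injective encoding of the codes by words of $\ell(|C|)$ bits. The decoder reads the word on $Q\cap C$ and assigns to $C$ a \emph{new mark} $c^*$: the element $c$ if the code is ``root''; the mark of the cell containing $sc$ if the code is ``out''; and $s^{-1}x$ if the code is the rank of $x\in C$. For $y\in C$ it outputs $y(c^*)^{-1}$. If $P\cap C$ is too small or the word is not a code, it outputs ``fail'' on $C$. In the first case $y(c^*)^{-1}\in D$. In the second case $sc=dc^*$ with $d\in D$, so $y(c^*)^{-1}=yc^{-1}s^{-1}d\in Ds^{-1}D$. In the third case $y(c^*)^{-1}=yx^{-1}s\in DD^{-1}s$. Put $D'=D\cup Ds^{-1}D\cup DD^{-1}s$. The output at $y$ depends only on the data on $DD^{-1}y\cup sD^{-1}y$, so $\Phi$ is a local rule,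 and (a) holds. If the output $\sigma'$ lies in $\mathbf P(D')$, its cells are the fibers of $y\mapsto\sigma'(y)^{-1}y=c^*$, which is constant on each cell of $\sigma$. This is (b).

\emph{Existence of $b$.} Consider the graph whose vertices are the cells, with an edge between distinct cells $C,C'$ (marks $c,c'$) if $sc\in C'$ or $sc'\in C$. No vertex is isolated. The degree of $C$ is at most $1+|C|$, because distinct marks $c'$ give distinct elements $sc'$. An \emph{edge cover} is a set of edges that meets every vertex. At each vertex, a chain of edge covers induces a chain of nonempty subsets of a finite set, so the intersection of a chain of edge covers is an edge cover. By Zorn's lemma there is a minimal edge cover. In it, every edge has an endpoint of degree $1$, since otherwise the edge could be removed. Hence each component is a finite star with at least two vertices: if it has a vertex of degree at least $2$, all neighbors of that vertex have degree $1$, and otherwise it is a single edge. In each star let the center (either vertex, for a single edge) be the root $C^*$, with mark $c^*$. Give $C^*$ the code ``root''. A cell $C\ne C^*$ of the star is adjacent to $C^*$. If $sc\in C^*$, give it the code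 ``out''; otherwise $sc^*\in C$, and its code is the rank of $x=sc^*$. In all cases the decoder assigns to $C$ the new mark $c^*$. So the output is the marked partition whose cells are the unions of the stars, marked at $c^*$. This is (c).
\end{proof}

\section{Ground-state partitions}\label{sec:ground}

We turn to difficulty (II). A cell of uncontrolled shape may carry far too many patterns.

\begin{example}\label{ex:sparse}
Let $Z\subseteq\{0,1\}^{\mathbb Z}$ consist of the arrays in which, for every $k\ge0$, every interval of $2^k$ integers contains at most $k+1$ ones. There are at most $(2^k+1)^{k+1}$ patterns on $[0,2^k)$, so $h_{\mathrm{top}}(Z)=0$. If an interval of $2^k$ integers contains powers $2^i<2^j$, then $2^{j-1}\le2^j-2^i<2^k$, so $j\le k$; hence it contains at most $k+1$ powers of $2$. Therefore all $2^n$ patterns occur on $C=\{1,2,4,\dots,2^{n-1}\}$, and the pattern on a cell of this shape cannot be written into fewer than $n$ positions, however large $n$ is.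
\end{example}

So cells have to be grouped into larger \emph{pieces}, and the grouping has to be communicated to the decoder. If a piece is connected, in the sense defined below, a spanning tree describes it at a cost of one pointer per cell, regardless of the size of the piece. We cannot expect every piece to be invariant. What we obtain is a grouping in which the boundaries between pieces are light inside \emph{every} finite region, up to the boundary of the region. This is the condition under which the excess information can be moved away by a flow.

Let $\sigma\in\mathbf P(D)$ and let $K=K^{-1}$ be finite and nonempty. For distinct cells put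
\[
w(C,C')=\#\{(k,x)\in K\times C:kx\in C'\}.
\]
The map $(k,x)\mapsto(k^{-1},kx)$ shows that $w(C,C')=w(C',C)$. Let $\Gamma$ be the graph on the cells in which $C,C'$ are adjacent if $w(C,C')>0$. It is locally finite, since $\sum_{C'}w(C,C')\le|K||C|$. For a finite set $\mathcal A$ of cells with union $A$ put
\[
e(A)=\#\{(k,x)\in K\times A:kx\notin A\}=\sum_{C\in\mathcal A,\ C'\notin\mathcal A}w(C,C').
\]
Note that $|\partial_KA|\le e(A)$. A set of cells is \emph{connected} if it induces a connected subgraph of $\Gamma$, and its \emph{components} are those of the induced subgraph. If a set of cells containing $\mathcal A$ is partitioned into pieces, $\operatorname{cut}(\mathcal A)$ denotes the sum of $w(C,C')$ over the unordered pairs of cells in $\mathcal A$ that lie in different pieces.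

\begin{lemma}[ground state]\label{lem:ground}
Given $D$, $K$ and $\kappa>0$ there is $N$ such that for every $\sigma\in\mathbf P(D)$ there is a partition of the set of cells into connected pieces of at most $N$ cells with
\begin{equation}\label{eq:ground}
\operatorname{cut}(\mathcal A)\le e(A)+\kappa|A|\qquad\text{for every finite set $\mathcal A$ of cells.}
\end{equation}
\end{lemma}

For $G=\mathbb Z$, $K=\{\pm1\}$ and one-point cells, intervals of length $N\ge1/\kappa$ work: if $A$ is a union of $r$ maximal intervals, then $e(A)=2r$, and an interval of length $L$ is cut at most $L/N+1$ times, so $\operatorname{cut}(\mathcal A)\le|A|/N+r$. In general, averaging over tilings yields for each $\mathcal A$ a partition of $\mathcal A$ with cut weight at most $\kappa|A|$, but this partition depends on $\mathcal A$. To get one partition for all $\mathcal A$ we minimize the total cut weight: a minimizer cannot be improved by regrouping $\mathcal A$, and regrouping costs at most $e(A)+\kappa|A|$.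

\begin{proof}
\emph{Comparison partitions.} Let $K'=D^{-1}\cup D^{-1}K$. Take $\mathbf T\subseteq\mathbf P(D'')$ from Proposition~\ref{prop:tiling} with $(K',\kappa/|K|)$-invariant cells, which we call tiles, and put $N=|D''|$. Let $\mathcal A$ be a finite set of cells of $\sigma$. For $t\in\mathbf T$ call $x\in G$ \emph{$t$-bad} if $x\in\partial_{K'}T$ for the tile $T$ of $t$ containing $x$. By Lemma~\ref{lem:mass}, the integral of the number of $t$-bad points in $A$ against an invariant measure on $\mathbf T$ is at most $\kappa|A|/|K|$. Fix $t$ with at most $\kappa|A|/|K|$ bad points in $A$. Declare $C,C'\in\mathcal A$ equivalent if their marks lie in the same tile. A class has at most $N$ members. If $x\in C$ and $kx\in C'$, the marks of $C$ and $C'$ lie in $D^{-1}x$ and $D^{-1}kx$, both contained in $K'x$. If $x$ is not $t$-bad, then $K'x$ lies in one tile and $C,C'$ are equivalent. So only pairs $(k,x)$ with $x$ bad contribute to the cut weight, which is therefore at most $|K|\cdot\kappa|A|/|K|=\kappa|A|$. Splitting each class into its components does not change the cut weight, because $w=0$ between different components. We have found a partition of $\mathcal A$ into connected pieces of at most $N$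 cells with cut weight at most $\kappa|A|$; call it the comparison partition of $\mathcal A$.

\emph{Minimization.} Let $\mathcal V_1\subseteq\mathcal V_2\subseteq\cdots$ be finite sets of cells exhausting all cells. Among the partitions of $\mathcal V_i$ into connected pieces of at most $N$ cells (the partition into single cells is one) let $\mathcal G_i$ minimize $\operatorname{cut}(\mathcal V_i)$. Let $\mathcal A\subseteq\mathcal V_i$. Form a competitor $\mathcal G'$: replace each piece $\mathcal B$ of $\mathcal G_i$ by the components of $\mathcal B\setminus\mathcal A$, and add the pieces of the comparison partition of $\mathcal A$. Pairs in $\mathcal V_i\setminus\mathcal A$ contribute the same weight to both cuts, since newly separated pairs have $w=0$. In $\mathcal G'$, pairs between $\mathcal A$ and $\mathcal V_i\setminus\mathcal A$ contribute at most $e(A)$, and pairs inside $\mathcal A$ at most $\kappa|A|$. Hence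
\[
\operatorname{cut}_{\mathcal G_i}(\mathcal V_i\setminus\mathcal A)+\operatorname{cut}_{\mathcal G_i}(\mathcal A)\le\operatorname{cut}_{\mathcal G_i}(\mathcal V_i)\le\operatorname{cut}_{\mathcal G'}(\mathcal V_i)\le\operatorname{cut}_{\mathcal G_i}(\mathcal V_i\setminus\mathcal A)+e(A)+\kappa|A|,
\]
so \eqref{eq:ground} holds for $\mathcal G_i$ and all $\mathcal A\subseteq\mathcal V_i$.

\emph{Limit.} There are countably many pairs of cells. Pass to a subsequence along which, for every pair, the statement ``the two cells lie in the same piece of $\mathcal G_i$'' is eventually true or eventually false. The pairs for which it is eventually true form an equivalence relation. For every finite $\mathcal A$ its restriction to $\mathcal A$ agrees with that of $\mathcal G_i$ for large $i$. Hence the classes have at most $N$ members, and \eqref{eq:ground} holds. Let $C,C'$ be equivalent. For large $i$ they are joined by a path with at most $N$ vertices inside their piece of $\mathcal G_i$. By local finiteness there are finitely many such paths starting at $C$, so one path occurs for infinitely many $i$. Its vertices lie in the piece of $C$ for infinitely many $i$, hence for all large $i$. So the classes are connected.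
\end{proof}

\section{The coding lemma}\label{sec:coding}

\begin{lemma}[coding]\label{lem:coding}
Let $Z\subseteq\Lambda^G$ be a zero-entropy subshift and $\delta\in(0,1]$. There is $n_0=n_0(Z,\delta)$ such that for every integer $n\ge n_0$ and every finite set $D\ni1$ there is a local rule $\Psi$, defined on triples $(\sigma,P,b)$ with $\sigma\in\mathbf P(D)$, $P\subseteq G$, $b\in\{0,1\}^G$ and with values in $(\Lambda\cup\{\mathrm{fail}\})^G$, with the following properties. Let $Q$ be the set that meets each cell $C$ of $\sigma$ in the first $\lceil|P\cap C|/2\rceil$ elements of $P\cap C$.
\begin{enumerate}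
\item[(a)] $\Psi(\sigma,P,b)$ depends on $b$ only through $b|_Q$.
\item[(b)] If $n\le|C|\le2n$ and $|P\cap C|\ge\lfloor\delta n\rfloor$ for all cells $C$ of $\sigma$, then for every $z\in Z$ there is $b$ with $\Psi(\sigma,P,b)=z$.
\end{enumerate}
\end{lemma}

The order of the quantifiers is the point: $n_0$ does not depend on $D$. In the application $n$ is chosen first, and $D$ is whatever results from merging cells until they have size $n$. Only the range of the decoder depends on $D$. The array $b$ is not claimed to depend equivariantly or measurably on the data.

The idea is as follows. Group the cells by Lemma~\ref{lem:ground}. A piece $U$ with small boundary needs about $\varepsilon|U|$ bits, and any other piece needs at most a constant times $e(U)$ bits. Treat the bits as a commodity that is produced in the cells, can be shipped between adjacent cells at a rate proportional to $w$, and can be stored in each cell $C$ up to an amount proportional to $\varepsilon|C|$. Inequality \eqref{eq:ground} says that no finite region produces more than it can store and export. A shipped word is written only at its destination; the cells on the way hold forwarding addresses, at $O(\log n)$ bits each. As a cell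 may have to forward on the order of $n$ bits, we ship them in packets of length $L$. The addresses then cost $O((n/L)\log n)$ bits per cell and rounding costs $O(L)$ bits per cell, and $L\approx\sqrt n$ makes both small compared with $n$.

We recall two combinatorial theorems. \emph{Max-flow min-cut:} in a finite directed network with source, sink and nonnegative arc capacities, the largest value of a flow equals the least capacity of a cut, that is, the least total capacity of the arcs leaving a vertex set that contains the source but not the sink; if all capacities are integers, there is an integer-valued flow of largest value. \emph{Hall's theorem for families of finite sets:} if $(\mathcal S_p)_{p\in I}$ is a family of finite sets and $|\bigcup_{p\in\Pi}\mathcal S_p|\ge|\Pi|$ for every finite $\Pi\subseteq I$, then there are distinct representatives $s_p\in\mathcal S_p$.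

\begin{proof}[Proof of Lemma~\ref{lem:coding}]
\emph{Parameters.} Let $\varepsilon=\delta/24$ and $\lambda=\max(1,\lceil\log_2|\Lambda|\rceil)$. Take $K,\eta$ from Lemma~\ref{lem:patterns} for $Z$ and $\varepsilon$, and put $\alpha=\lambda/\eta$, $\kappa=\varepsilon/(2\alpha)$,
\[
L=\lceil\sqrt n\,\rceil,\qquad M=\lceil(6+8\alpha|K|)n/L\rceil,\qquad R=\lceil8\varepsilon n/L\rceil,
\]
\[
\ell^*=\Big\lceil\log_2\Big[(2n|K|+1)(M+1)\big(1+(M+2n|K|M)(R+1+2n|K|M)\big)^M\Big]\Big\rceil.
\]
Here $L$ is the length of a packet, $M$ will bound the traffic through a cell, $R+1$ the number of packets stored in a cell, and $\ell^*$ the length of the routing information of a cell. We have $M,R=O(\sqrt n)$ and $\ell^*=O(\sqrt n\log n)$, with constants depending only on $Z$ and $\delta$. So there is $n_0(Z,\delta)$ such that for $n\ge n_0$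
\[
\varepsilon n\ge1,\qquad2L\le\varepsilon n,\qquad\ell^*\le\varepsilon n.
\]
The first inequality gives $\delta n\ge24$, so $\frac{10}{24}\delta n\le\frac12(\delta n-1)$. For $\sigma,P$ as in (b) and every cell $C$,
\begin{equation}\label{eq:room}
\ell^*+(R+1)L\le\varepsilon n+8\varepsilon n+2L\le10\varepsilon n=\tfrac{10}{24}\delta n\le\tfrac12(\delta n-1)\le\tfrac12|P\cap C|\le|Q\cap C|.
\end{equation}
In $Q\cap C$ the first $\ell^*$ positions are the \emph{header} of $C$ and the next $(R+1)L$ positions form $R+1$ \emph{slots} of $L$ positions each; all other bits of $b$ are set to $0$. A \emph{packet} is a word of $L$ bits. Let $N$ be given by Lemma~\ref{lem:ground} for $D,K,\kappa$; it is the only parameter that depends on $D$. Fix $\sigma,P$ as in (b) and $z\in Z$. Steps 1--4 construct $b$, and Step 5 describes $\Psi$.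

\emph{Step 1: pieces and demands.} Take the partition into pieces from Lemma~\ref{lem:ground}. We use the same letter $U$ for a piece and for the union of its cells. In each piece choose a root cell, with mark $c_U$, and a spanning tree of the subgraph of $\Gamma$ induced on the piece. Let $\beta(U)=\lceil\log_2\#Z|_U\rceil$. Since $(c_Uz')(xc_U^{-1})=z'(x)$ and $c_UZ=Z$, we have $\#Z|_U=\#Z|_{Uc_U^{-1}}$, so $\beta(U)$ depends only on the set $Uc_U^{-1}$. If $e(U)\le\eta|U|$, then $U$ is $(K,\eta)$-invariant, and $\beta(U)\le\varepsilon|U|+1\le2\varepsilon|U|$ because $\varepsilon|U|\ge\varepsilon n\ge1$. Otherwise $\beta(U)\le\lambda|U|<\alpha e(U)$. In both cases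
\[
\beta(U)\le2\varepsilon|U|+\alpha e(U).
\]
We distribute this demand over the cells, charging the boundary term to the cells on the boundary. For a cell $C$ in the piece $U$ let $e'(C)=\sum_{C'\notin U}w(C,C')$ and $u(C)=(2\varepsilon|C|+\alpha e'(C))/L$. Then $\sum_{C\in U}e'(C)=e(U)$, so the integer $\sum_{C\in U}\lceil u(C)\rceil$ is at least $\beta(U)/L$, hence at least $\lceil\beta(U)/L\rceil$. Choose integers $0\le d(C)\le\lceil u(C)\rceil$ with
\[
\sum_{C\in U}d(C)=\lceil\beta(U)/L\rceil .
\]
Since $L\le\varepsilon n\le\varepsilon|C|$,
\begin{equation}\label{eq:dC}
d(C)\le u(C)+1\le\frac{3\varepsilon|C|+\alpha e'(C)}L .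
\end{equation}
Let $\mathcal A$ be a finite set of cells. In $\sum_{C\in\mathcal A}e'(C)$, the terms $w(C,C')$ with $C'\in\mathcal A$ add up to $2\operatorname{cut}(\mathcal A)$, and those with $C'\notin\mathcal A$ add up to at most $e(A)$. By \eqref{eq:ground} the sum is at most $3e(A)+2\kappa|A|$. As $2\kappa\alpha=\varepsilon$,
\begin{equation}\label{eq:demand}
d(\mathcal A):=\sum_{C\in\mathcal A}d(C)\le\frac{4\varepsilon|A|+3\alpha e(A)}L .
\end{equation}
List the patterns in $Z|_{Uc_U^{-1}}$ lexicographically, using the enumeration order of $Uc_U^{-1}$ and a fixed order of $\Lambda$. Write the index of $(c_Uz)|_{Uc_U^{-1}}$ in this list with $\beta(U)$ bits, pad with zeros, and split the word into $\lceil\beta(U)/L\rceil$ packets. Order the cells $C\in U$ by the position of $cc_U^{-1}$ in the enumeration of $G$, where $c$ is the mark of $C$, and hand out the packets in this order, $d(C)$ of them to $C$. These are the \emph{own packets} $1,\dots,d(C)$ of $C$.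

\emph{Step 2: an integral flow.} We claim that there are integers $f(C,C')\ge0$, for ordered pairs of adjacent cells, and integers $0\le r(C)\le R$ such that for every cell $C$
\begin{equation}\label{eq:flow}
d(C)+\sum_{C'}f(C',C)=r(C)+\sum_{C'}f(C,C')\le M .
\end{equation}
Let $\mathcal V$ be a finite set of cells. Consider the network whose vertices are a source, a sink and the cells in $\mathcal V$, with the following arcs for each $C\in\mathcal V$: a \emph{supply arc} from the source to $C$ of capacity $d(C)$; a \emph{storage arc} from $C$ to the sink of capacity $4\varepsilon|C|/L$; and for each $C'$ adjacent to $C$ a \emph{transfer arc} of capacity $3\alpha w(C,C')/L$, leading from $C$ to $C'$ if $C'\in\mathcal V$ and to the sink otherwise. A cut whose source side contains exactly the cells of $\mathcal A\subseteq\mathcal V$ has capacity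
\[
d(\mathcal V\setminus\mathcal A)+\frac{4\varepsilon|A|+3\alpha e(A)}L\ge d(\mathcal V)
\]
by \eqref{eq:demand}. So there is a real flow of value $d(\mathcal V)$. By \eqref{eq:dC}, $e'(C)\le|K||C|$, $|C|\le2n$ and $\varepsilon\le1$, the total flow entering $C$ is at most
\[
d(C)+\frac{3\alpha|K||C|}L\le\frac{6\varepsilon n+2\alpha|K|n+6\alpha|K|n}L\le M,
\]
and the flow on a storage arc is at most $8\varepsilon n/L\le R$. Now change the network: split each cell into an entrance and an exit joined by an arc of capacity $M$, and give transfer arcs the capacity $M$ and storage arcs the capacity $R$. The real flow is feasible in the new network, and its value $d(\mathcal V)$ is the total capacity of the supply arcs, hence maximal. All capacities are now integers, so there is an integral flow of value $d(\mathcal V)$. It saturates all supply arcs. Let $f_{\mathcal V}$ and $r_{\mathcal V}$ be its values on transfer and storage arcs. Then \eqref{eq:flow} holds for every $C\in\mathcal V$ all of whose neighbors lie in $\mathcal V$. Let $\mathcal V$ increase to the set of all cells. The values are integers in $[0,\max(M,R)]$, so along a subsequence each of them is eventually constant. Since \eqref{eq:flow} involves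 finitely many values for each $C$, it holds in the limit.

\emph{Step 3: bounded routes.} The flow says how many packets cross each edge. We now follow individual packets. Introduce \emph{items} $(C,C',i)$ with $1\le i\le f(C,C')$. The \emph{inputs} at $C$ are its own packets and the items $(C',C,i)$; the \emph{outputs} at $C$ are $r(C)$ storage places and the items $(C,C',i)$. By \eqref{eq:flow} we can choose a bijection from inputs to outputs at each cell. If an input at $C$ is mapped to an item $(C,C',i)$, this item is the \emph{next input}, at $C'$. Each packet thus has a \emph{route}, a sequence of inputs that starts with the packet itself and either ends at a storage place or is infinite; each term is a \emph{visit} to a cell. The map from an input to the next input is injective where it is defined, and own packets are not in its image. So if the $i$-th visit of one packet and the $j$-th visit of a packet use the same input, with $i\le j$, then stepping back $i-1$ times shows that $i=j$ and that the packets are the same. Different visits therefore use different inputs, and each cell is visited at most $M$ times in total.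

The routes need not have bounded length, and a limit of flows may well send a packet to infinity along a ray of cells. A local decoder cannot follow such routes. The bound on the traffic repairs this at the price of one more slot per cell. Call a packet \emph{long} if its route has more than $M$ visits, and let $\mathcal S_p$ be the set of cells of the first $M$ visits of a long packet $p$. For a finite set $\Pi$ of long packets these are $M|\Pi|$ different visits, at most $M$ to each cell, so $|\bigcup_{p\in\Pi}\mathcal S_p|\ge|\Pi|$. By Hall's theorem we can assign to the long packets distinct cells $s_p\in\mathcal S_p$. Stop $p$ at its first visit to $s_p$ and store it there. Now every route has at most $M$ visits, every cell is visited at most $M$ times, and at most $r(C)+1\le R+1$ packets are stored in $C$. Write the packets stored in $C$ into distinct slots of $C$.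

\emph{Step 4: headers.} A cell has no name that a local rule could use, so a neighbor is addressed by a pair $(k,x)$. For each ordered pair $(C,C')$ of adjacent cells fix $(k,x)\in K\times C$ with $kx\in C'$. An item $(C,C',i)$, where $i\le f(C,C')\le M$, is described at $C$ by the \emph{out-port} $(k,x,i)$ and at $C'$ by the \emph{in-port} $(k^{-1},kx,i)$. The in-port determines $C$, because $k^{-1}(kx)=x\in C$, and it determines $i$. So distinct items entering $C'$ have distinct in-ports. With elements of $C$ described by their ranks, the header of $C$ contains:
\begin{itemize}
\item the word ``root'', or a \emph{pointer} $(k,x)\in K\times C$ with $kx$ in the parent of $C$ in the spanning tree of its piece, oriented toward the root cell (at most $2n|K|+1$ possibilities);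
\item the number $d(C)\in\{0,\dots,M\}$;
\item a list of $M$ entries, one \emph{record} for each visit to $C$ and blanks otherwise. A record is a pair (source, destination). The source is ``own packet $j$'' with $j\le M$ or an in-port (at most $M+2n|K|M$ possibilities), and the destination is a slot number or an out-port (at most $R+1+2n|K|M$ possibilities).
\end{itemize}
The number of possible headers is at most the bracket in the definition of $\ell^*$, so we can fix an injective encoding of headers by words of $\ell^*$ bits that depends only on $Z,\delta,n$. By \eqref{eq:room}, header and slots fit into $Q\cap C$. This defines $b$. The records of a cell have distinct sources, since different visits use different inputs.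

\emph{Step 5: the decoder.} From $(\sigma,P)$ the decoder finds, for any cell it inspects, the set $Q\cap C$ and reads the header and the slots from $b|_{Q\cap C}$. To compute the output at $h\in G$ it proceeds as follows.
\begin{enumerate}
\item[(i)] Starting from the cell of $h$, follow pointers for at most $N$ steps until a cell with header ``root'' is reached. Let $c$ be its mark.
\item[(ii)] Let $U$ be the set of cells from which at most $N$ pointer steps lead to this root cell. Compute $\beta(U)$ from $Uc^{-1}$.
\item[(iii)] For each $C\in U$ and $j\le d(C)$, look up the record of $C$ with source ``own packet $j$''. If the destination of the current record is an out-port $(k,x,i)$, move to the cell containing $kx$ and look up its record with source $(k^{-1},kx,i)$. Continue for at most $M$ visits, until the destination is a slot, and read the packet in that slot.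
\item[(iv)] Concatenate the packets in the order of Step 1, take the first $\beta(U)$ bits as an index in the list of $Z|_{Uc^{-1}}$, and output the value of the indexed pattern at $hc^{-1}$.
\end{enumerate}
If anything is missing or ambiguous (a cell that is too large or has too few positions in $Q$, a word that is not a header, no unique record with the required source, a bound exceeded, too few bits, an index out of range), the output at $h$ is ``fail''. All cells inspected lie within distance $2N+M$ in $\Gamma$ of the cell of $h$. If $x_1\in C$, $x_2\in C'$ and $C'$ equals or is adjacent to $C$, then $x_2\in B_0x_1$ with $B_0=DD^{-1}(K\cup\{1\})DD^{-1}$, and the cell containing an element $x$ is determined by $\sigma$ on $DD^{-1}x\subseteq B_0x$. So only data on $B_0^{2N+M+1}h$ are used. All operations are expressed by left multiplications, quotients and ranks, so $\Psi$ is a local rule, and (a) holds. For the array $b$ of Steps 1--4, part (i) finds the root of the piece containing $h$, since the piece has at most $N$ cells; part (ii) finds the piece, since pointers never leave a piece; part (iii) retraces the routes; and part (iv) outputs $(c_Uz)(hc_U^{-1})=z(h)$. This proves (b).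
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Since $X$ is zero-dimensional, there are finite clopen partitions $\mathcal P_1,\mathcal P_2,\dots$ that together separate points. Let $\Lambda_k$ be a set of labels for $\mathcal P_k$ and write $\mathcal P_k(x)$ for the label of the element containing $x$. For $x\in X$ let $x_j(h)=(\mathcal P_1(hx),\dots,\mathcal P_j(hx))$. The map $x\mapsto x_j$ is a factor map onto a subshift $X_j\subseteq(\Lambda_1\times\dots\times\Lambda_j)^G$, which has entropy zero, and $x\mapsto(x_j)_{j\ge1}$ is an equivariant homeomorphism of $X$ onto its image in $\prod_jX_j$.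

The construction runs in phases. Phase $j$ starts with cells of which a fraction $\delta_j$ is free. It merges cells until they are large enough for the coding lemma for $X_j$, splits them into blocks of comparable size, and writes $x_j$ into half of the free positions.

\subsection*{Parameters}
Put $\delta_1=1$, $\delta_{j+1}=\delta_j/16$ and $m_1=576$. Choose integers
\[
n_j\ge\max\{n_0(X_j,\delta_j/2),\ (24/\delta_{j+1})^2\},\qquad m_{j+1}=n_j,\qquad I_j\ge0\ \text{ with }\ 2^{I_j}m_j\ge n_j .
\]
Then $m_j\ge(24/\delta_j)^2$ and $\delta_jn_j\ge8$ for all $j$.

\subsection*{The tower}
We construct zero-dimensional zero-entropy systems $\Omega_l$ ($l\ge1$), a factor map $\Omega_1\to X$, closed invariant sets $\Omega_{l+1}\subseteq\Omega_l\times\{0,1\}^G$ projecting onto $\Omega_l$, and continuous equivariant maps from $\Omega_l$ to a marked partition $\sigma_l\in\mathbf P(D_l)$, to a set $P_l\subseteq G$ of free positions and to a set $Q_l\subseteq P_l$ of positions used in step $l$. The last coordinate of a point of $\Omega_{l+1}$ is denoted by $b_l$, and $P_{l+1}=P_l\setminus Q_l$. The image in $X$ of a point $\omega\in\Omega_l$ is denoted by $x=x(\omega)$.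

\emph{Start.} Let $K\subset G$ have $576$ elements and take $\mathbf T\subseteq\mathbf P(D_1)$ from Proposition~\ref{prop:tiling} with $(K,\frac12)$-invariant cells. Each cell $C$ contains a point $y\notin\partial_KC$, so $Ky\subseteq C$ and $|C|\ge576$. Let $\Omega_1=X\times\mathbf T$, let $\sigma_1$ be the second coordinate, and $P_1=G$.

\emph{Phase $j$} starts at some index $l$ with
\begin{equation}\label{eq:phase}
|C|\ge m_j\quad\text{and}\quad|P_l\cap C|\ge\delta_j|C|\qquad\text{for all cells $C$ of $\sigma_l$, at all points of }\Omega_l.
\end{equation}
This holds for $j=l=1$. The phase consists of $I_j$ merging steps followed by one coding step.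

\emph{Merging steps.} Consider the step with number $i\in\{0,\dots,I_j-1\}$ in the phase and index $l$. We assume inductively that the cells of $\sigma_l$ have size at least $2^im_j$ and are unions of cells of each earlier partition of the phase, and that in the step with number $i'<i$ exactly $\ell(|C'|)$ positions were used in each cell $C'$ of that step. By \eqref{eq:ell}, $\ell(|C'|)\le3|C'|/\sqrt{2^{i'}m_j}$. So the number of positions of a cell $C$ of $\sigma_l$ used so far in this phase is at most
\[
|C|\sum_{i'\ge0}\frac3{\sqrt{2^{i'}m_j}}\le\frac{12}{\sqrt{m_j}}|C|\le\frac{\delta_j}2|C|,
\]
because $\sum_{i'\ge0}2^{-i'/2}<4$. Since $C$ is a union of cells present at the start of the phase, \eqref{eq:phase} gives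
\begin{equation}\label{eq:half}
|P_l\cap C|\ge\tfrac{\delta_j}2|C|\ge\tfrac{\delta_j}2\sqrt{m_j}\sqrt{|C|}\ge12\sqrt{|C|}\ge\ell(|C|).
\end{equation}
So Lemma~\ref{lem:merge} applies with $D=D_l$. Let $Q_l$ be the set $Q$ of that lemma, $D_{l+1}=D'$, and let $W$ be the set of $(\omega,b)\in\Omega_l\times\{0,1\}^G$ such that $\sigma'=\Phi(\sigma_l,P_l,b)$ lies in $\mathbf P(D')$ and has all cells of size at least $2^{i+1}m_j$. This is a local condition on $\sigma'$: for every $h$, we require $\sigma'(h)\in D'$, $\sigma'(\sigma'(h)^{-1}h)=1$ and, if $\sigma'(h)=1$, that $\sigma'(dh)=d$ for at least $2^{i+1}m_j$ elements $d\in D'$. As $\Phi$ is a local rule, $W$ is of finite type over $\Omega_l$. It projects onto $\Omega_l$ by Lemma~\ref{lem:merge}(c). Let $\Omega_{l+1}\subseteq W$ be given by Lemma~\ref{lem:select}, and put $\sigma_{l+1}=\Phi(\sigma_l,P_l,b_l)$. The inductive assumptions hold for $i+1$ by Lemma~\ref{lem:merge}(b). The computation leading to \eqref{eq:half} is also valid for $i=I_j$, so after the merging steps all cells have size at least $n_j$ and satisfy $|P_l\cap C|\ge\frac{\delta_j}2|C|$.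

\emph{Coding step.} Let $l$ be the current index, $n=n_j$, $\delta=\delta_j/2$. The coding lemma needs an upper bound on the sizes of the cells, so we first split them, dealing out the free positions evenly. For a cell $C$ of $\sigma_l$ put $m=\lfloor|C|/n\rfloor\ge1$. List the elements of $P_l\cap C$ in order, followed by those of $C\setminus P_l$ in order, and put the $i$-th element of the list into the block with number $i\bmod m$. Mark each block at its least element in the order of $C$. The blocks have $\lfloor|C|/m\rfloor$ or $\lceil|C|/m\rceil$ elements, and $n\le|C|/m<\frac{m+1}mn\le2n$, so the sizes lie in $[n,2n]$. Each block $C'$ satisfies $|P_l\cap C'|\ge\lfloor|P_l\cap C|/m\rfloor\ge\lfloor\delta|C|/m\rfloor\ge\lfloor\delta n\rfloor$. The blocks form a marked partition $\bar\sigma_l\in\mathbf P(D_lD_l^{-1})$, obtained from $(\sigma_l,P_l)$ by a local rule; no bits are spent.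

Apply Lemma~\ref{lem:coding} with $Z=X_j$, the numbers $\delta,n$, and $D=D_{l+1}:=D_lD_l^{-1}$. Let $Q_l$ be the set $Q$ of that lemma for $(\bar\sigma_l,P_l)$, and let $W$ be the set of $(\omega,b)\in\Omega_l\times\{0,1\}^G$ with $\Psi(\bar\sigma_l,P_l,b)=x(\omega)_j$. Since $\Psi$ is a local rule and $\omega\mapsto(\bar\sigma_l,P_l,x(\omega)_j)$ is continuous and equivariant, $W$ is of finite type over $\Omega_l$. It projects onto $\Omega_l$ by Lemma~\ref{lem:coding}(b). Let $\Omega_{l+1}\subseteq W$ be given by Lemma~\ref{lem:select}, and put $\sigma_{l+1}=\bar\sigma_l$. For every block $C$, using $\delta n\ge4$ and $|C|\le2n$,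
\begin{equation}\label{eq:aftercoding}
|P_{l+1}\cap C|=\lfloor|P_l\cap C|/2\rfloor\ge\lfloor\delta n/2\rfloor\ge\tfrac{\delta n}2-1\ge\tfrac{\delta n}4\ge\tfrac\delta8|C|=\delta_{j+1}|C|,
\end{equation}
and $|C|\ge n_j=m_{j+1}$. So \eqref{eq:phase} holds for $j+1$ and $l+1$, and the next phase can start.

\subsection*{The subshift}
Let $\Omega_\infty$ be the inverse limit of the systems $\Omega_l$. It has entropy zero and maps onto $X$, and all data $\sigma_l,P_l,Q_l,b_l$ are continuous equivariant functions of $\omega\in\Omega_\infty$. The sets $Q_l(\omega)$ are pairwise disjoint, since $Q_l\subseteq P_l$ and $P_{l+1}=P_l\setminus Q_l$. As for the odometer, we superimpose the bits and leave the unused positions free. Let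
\[
\widehat Y=\{(\omega,b)\in\Omega_\infty\times\{0,1\}^G:\ b=b_l(\omega)\text{ on }Q_l(\omega)\text{ for all }l\}.
\]
It is invariant; it is closed, because each condition ``$h\in Q_l(\omega)$ implies $b(h)=b_l(\omega)(h)$'' is clopen; and it projects onto $\Omega_\infty$, because the sets $Q_l(\omega)$ are disjoint. Let
\[
Y=\{(\sigma_1(\omega),b):(\omega,b)\in\widehat Y\}\subseteq(D_1\times\{0,1\})^G .
\]
As the image of $\widehat Y$ under a continuous equivariant map, $Y$ is a subshift and a factor of $\widehat Y$.

\emph{The factor map.} Let $y=(\sigma_1(\omega),b)$ with $(\omega,b)\in\widehat Y$. We show by induction on $l$ that $\sigma_l(\omega)$ and $P_l(\omega)$ are obtained from $y$ by a local rule. This holds for $l=1$, as $P_1=G$. In each step $Q_l$, and hence $P_{l+1}$, is obtained from $(\sigma_l,P_l)$ by a local rule. In a merging step, $\sigma_{l+1}=\Phi(\sigma_l,P_l,b_l)=\Phi(\sigma_l,P_l,b)$ by Lemma~\ref{lem:merge}(a), because $b=b_l$ on $Q_l$. In a coding step, $\sigma_{l+1}=\bar\sigma_l$ is given by the splitting rule. This completes the induction. In the coding step of phase $j$ we also have $x(\omega)_j=\Psi(\bar\sigma_l,P_l,b_l)=\Psi(\bar\sigma_l,P_l,b)$ by Lemma~\ref{lem:coding}(a).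 So each $x(\omega)_j$ is obtained from $y$ by a local rule. Hence $x(\omega)$ depends only on $y$, and $\theta(y)=x(\omega)$ defines a continuous equivariant map $\theta:Y\to X$. It is onto because $\widehat Y\to\Omega_\infty\to X$ is onto.

\emph{Entropy.} We apply Lemma~\ref{lem:sparse} to $\widehat Y\subseteq\Omega_\infty\times\{0,1\}^G$ with $N_l=P_l$. The complement of $P_l(\omega)$ is $Q_1(\omega)\cup\dots\cup Q_{l-1}(\omega)$, where $b$ is determined by $\omega$; this is condition (a). Let $\mu\in\mathcal M(\Omega_\infty,G)$ and $p_l=\mu(1\in P_l)$. The sequence $(p_l)$ is nonincreasing. In a coding step, $|P_{l+1}\cap C|\le\frac12|P_l\cap C|$ for all blocks $C$ by the first equality in \eqref{eq:aftercoding}, so Lemma~\ref{lem:mass} for the block partition gives $p_{l+1}\le\frac12p_l$. There are infinitely many coding steps, so $p_l\to0$, which is condition (b). Thus $h_{\mathrm{top}}(\widehat Y)=0$, and its factor $Y$ has entropy zero. This proves Theorem~\ref{thm:A}, and with it Theorem~\ref{thm:main}. \qed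

\begin{remark}
Zero-dimensionality of $X$ provides the subshifts $X_j$. Entropy zero enters through Lemma~\ref{lem:patterns}, which makes $x_j$ fit into a fraction $\delta_j\to0$ of the positions, and through Lemma~\ref{lem:select}, which needs a zero-entropy base. Amenability enters through the entropy facts and through the tilings of Proposition~\ref{prop:tiling}. Apart from the first partition $\sigma_1$, the tilings are used only inside the proofs of Lemmas~\ref{lem:select} and~\ref{lem:ground} and are never written into the array.
\end{remark}

\section{Proof of Corollary~\ref{cor:all}}\label{sec:cor}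

By Remark~\ref{rem:class} we may assume that $h_k(\mu)=h_\mu(G,\mathcal U_k)$, so that $0\le h_k\le h\le h_{\mathrm{top}}(X)$.

\begin{lemma}\label{lem:free}
There is a free subshift $Y_0$ with $h_{\mathrm{top}}(Y_0)=0$.
\end{lemma}

\begin{proof}
For $g\in G\setminus\{1\}$ let $W_g=\{a\in\{0,1,2\}^G:a(gx)\ne a(x)\text{ for all }x\in G\}$. The graph on $G$ with edges $\{x,gx\}$ is a disjoint union of single edges, cycles or bi-infinite lines, according to the order of $g$, so it has a proper coloring with three colors and $W_g\ne\emptyset$. The set $W_g$ is of finite type over a one-point system, with $B=\{1,g\}$. By Lemma~\ref{lem:select} it contains a zero-entropy subshift $W_g'$. For $a\in W_g'$ we have $(ga)(1)=a(g)\ne a(1)$, so $g$ fixes no point of $W_g'$. Hence $\prod_{g\ne1}W_g'$ is a free zero-dimensional zero-entropy system. By Theorem~\ref{thm:A} it has a zero-entropy symbolic extension $Y_0$. This is free, since a factor map sends a fixed point of $g$ to a fixed point of $g$.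
\end{proof}

\emph{Proof of (1).} Let $E$ be a superenvelope and $\mu\in\mathcal M(X,G)$. The sequence $\widetilde{(E-h_k)}(\mu)$ tends to the finite number $E(\mu)-h(\mu)$, so it is finite for some $k$. Then $E-h_k$ is bounded above on a neighborhood of $\mu$, and so is $E$, because $h_k\le h_{\mathrm{top}}(X)$. By compactness $E$ is bounded above, and $E\ge0$. On the other side, $h^\pi\le h_{\mathrm{top}}(Y)<\infty$ for a symbolic extension. So the first claim is Theorem~\ref{thm:main}. For freeness, replace $\pi:Y\to X$ by the composition $\pi'$ of the projection $Y\times Y_0\to Y$ with $\pi$. The product is a subshift, and it is free because it is an extension of $Y_0$. For an invariant measure $\nu$ on $Y\times Y_0$ with projection $\nu_Y$ to $Y$, fact (E3) gives $h_{\nu_Y}\le h_\nu\le h_{\nu_Y}+0$, and every invariant measure on $Y$ is such a projection by (E5). So $h^{\pi'}=h^\pi$.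

\emph{Proof of (2).} The equivalence follows from (1). For a symbolic extension, $h_{\mathrm{top}}(Y)=\sup_\nu h_\nu=\sup_\mu h^\pi(\mu)$ by (E2), and by (1) the functions $h^\pi$ run through all affine superenvelopes.

\emph{Proof of (3).} An extension $\pi$ is principal if and only if $h^\pi=h$. Indeed, if $\pi$ is principal, then $h^\pi(\mu)=h(\mu)$ by (E5); and if $h^\pi=h$, then $h_\nu\le h^\pi(\pi_*\nu)=h(\pi_*\nu)\le h_\nu$. The function $h$ is real-valued and affine by (E6). So by (1) a principal symbolic extension exists if and only if $h$ is a superenvelope, that is, $f_k=\widetilde{(h-h_k)}\to0$ pointwise. The functions $f_k$ are nonnegative, upper semicontinuous and nonincreasing in $k$. If $f_k\to0$ pointwise, then for $\varepsilon>0$ the compact sets $\{f_k\ge\varepsilon\}$ decrease and have empty intersection, so they are empty for large $k$, and $0\le h-h_k\le f_k<\varepsilon$. Conversely, $0\le f_k\le\sup(h-h_k)$, so uniform convergence implies $f_k\to0$.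

\emph{Proof of (4).} By Example~\ref{ex:zero}, $E=0$ is an affine superenvelope, and a symbolic extension with $h^\pi=0$, which exists by Theorem~\ref{thm:main}, has entropy zero. \qed

\begin{thebibliography}{9}

\bibitem{DHZ}
T. Downarowicz, D. Huczek, G. Zhang,
\emph{Tilings of amenable groups},
J. reine angew. Math. 747 (2019).

\bibitem{DZsurvey}
Tomasz Downarowicz and Guohua Zhang,
\emph{The Symbolic Extension Theory in Topological Dynamics},
arXiv:2009.13223 (2020).

\bibitem{DZ}
T. Downarowicz, G. Zhang,
\emph{Symbolic extensions of amenable group actions and the comparison property},
Mem. Amer. Math. Soc. 281 (2023), no. 1390.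

\end{thebibliography}
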